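
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Easton support iterations that destroy Woodin cardinals}


\begin{abstract}
Let $\delta$ be a Woodin cardinal, and consider Easton support iterations of length $\delta$ whose iterands have size less than $\delta$ and are eventually $\alpha$-directed closed for each $\alpha<\delta$. Such iterations preserve Vop\v{e}nka cardinals, and it was asked whether they preserve the Woodinness of $\delta$. We show that they need not: the Woodinness of the least Woodin cardinal is always destroyed by some such iteration. More generally, an inaccessible cardinal is Woodin after every such iteration if and only if it is a Vop\v{e}nka cardinal. The method is to collapse cardinals so that any embedding witnessing Woodinness in the extension contains supercompactness information, and to add a Cohen real first, which forces this information to come from the ground model.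
\end{abstract}

\section{Introduction}

\subsection*{The question}

A cardinal $\delta$ is \emph{Woodin} if for every $f:\delta\to\delta$ there are $\kappa<\delta$ with $f[\kappa]\subseteq\kappa$ and an elementary embedding $j:V\to M$ with critical point $\kappa$ such that $V_{j(f)(\kappa)}\subseteq M$.

\begin{definition}\label{def:adm}
Let $\delta$ be an inaccessible cardinal. An \emph{admissible iteration} is an Easton support iteration $\mathbb P=\langle\mathbb P_\alpha,\dot{\mathbb Q}_\beta\mid\alpha\le\delta,\ \beta<\delta\rangle$ such that
\begin{enumerate}
\item[(1)] for all $\alpha<\delta$, $\dot{\mathbb Q}_\alpha$ has size less than $\delta$;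
\item[(2)] for all $\alpha<\delta$ there is $\beta\ge\alpha$ such that for all $\gamma$ with $\beta\le\gamma<\delta$, $\dot{\mathbb Q}_\gamma$ names an $\alpha$-directed closed forcing.
\end{enumerate}
\end{definition}

Here \emph{$\alpha$-directed closed} means that directed subsets of size less than $\alpha$ have lower bounds. (The iterations constructed below also satisfy (2) if ``size at most $\alpha$'' is meant.) \emph{Easton support} means that direct limits are taken at inaccessible stages, including $\delta$, and inverse limits at all other limit stages.

A \emph{Vop\v{e}nka cardinal} is an inaccessible $\delta$ such that among any $\delta$ many structures in $V_\delta$ of one fixed signature in $V_\delta$ there are distinct $\mathcal M,\mathcal N$ with an elementary embedding $\mathcal M\to\mathcal N$. A theorem of Brooke-Taylor states that a Vop\v{e}nka cardinal $\delta$ remains Vop\v{e}nka after any admissible iteration. Dimopoulos \cite{Dimopoulos} posed the corresponding problem for Woodin cardinals: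
\begin{quote}
\emph{If $\delta$ is Woodin and $\mathbb P$ is an admissible iteration, does $\delta$ remain Woodin after forcing with $\mathbb P$?}
\end{quote}

\subsection*{Strongness against supercompactness}

The following characterization \cite[Thm.~26.14]{Kanamori} shows what Woodinness measures.
\begin{quote}
\textbf{(K)} $\delta$ is Woodin iff for every $B\subseteq V_\delta$ there is $\kappa<\delta$ such that for every $\lambda<\delta$ there is $j:V\to M$ with critical point $\kappa$, $j(\kappa)>\lambda$, $V_\lambda\subseteq M$ and $j(B)\cap V_\lambda=B\cap V_\lambda$.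
\end{quote}
So a Woodin cardinal provides, for each predicate $B$, a $\kappa$ which is \emph{strong} up to $\delta$ with respect to $B$. Replacing strongness by supercompactness gives the following notion.

\begin{definition}\label{def:sc}
Let $\kappa<\theta$ be ordinals and $A$ a set. We say that $\kappa$ is \emph{$\theta$-supercompact for $A$} if there is $i:V\to M$ with critical point $\kappa$, $i(\kappa)>\theta$, $M^\theta\subseteq M$ and $i(A)\cap V_\theta=A\cap V_\theta$. For $\kappa<\delta$ and $A\subseteq V_\delta$, $\kappa$ is \emph{$<\!\delta$-supercompact for $A$} if it is $\theta$-supercompact for $A$ for all $\theta\in(\kappa,\delta)$.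
\end{definition}

We shall see that an inaccessible $\delta$ is Vop\v{e}nka exactly if for every $A\subseteq V_\delta$ there is some $\kappa<\delta$ which is $<\!\delta$-supercompact for $A$. In view of the theorem on Vop\v{e}nka cardinals one may guess that Woodin cardinals are preserved too. But there is an obstacle. Condition (2) allows a forcing $\mathbb Q_\kappa$ at stage $\kappa$ that is merely $\kappa$-directed closed and has a large size $\theta<\delta$. To lift an embedding $j:V\to M$ with critical point $\kappa$ in the usual way, one needs a lower bound for the image under $j$ of the generic filter of $\mathbb Q_\kappa$, and this image must first belong to the target model. If $M^\theta\subseteq M$, then $j[\theta]\in M$ and the image is available there. An embedding that is only strong need not have $j[\theta]\in M$. The results below show that the obstacle is real, and that supercompactness for predicates is exactly what is needed.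

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $\delta$ be inaccessible and $A\subseteq V_\delta$ such that no $\kappa<\delta$ is $<\!\delta$-supercompact for $A$. Then there is an admissible iteration $\mathbb P$ such that $\delta$ is not Woodin in $V[G]$ for every $V$-generic $G\subseteq\mathbb P$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\delta$ is the least Woodin cardinal, then some admissible iteration forces that $\delta$ is not Woodin.
\end{theorem}

Thus the answer to the question is \emph{no}: provably in ZFC, if there is a Woodin cardinal, then the least one is a counterexample.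

\begin{theorem}\label{thm:C}
For inaccessible $\delta$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\delta$ is Vop\v{e}nka;
\item[(b)] $\delta$ remains Vop\v{e}nka after every admissible iteration;
\item[(c)] $\delta$ is Woodin after every admissible iteration;
\item[(d)] for every $A\subseteq V_\delta$ some $\kappa<\delta$ is $<\!\delta$-supercompact for $A$.
\end{enumerate}
\end{theorem}

In particular, a Woodin cardinal is preserved by all admissible iterations if and only if it is Vop\v{e}nka. The implication (a)$\Rightarrow$(b) is Brooke-Taylor's theorem, which we use as a black box.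

\subsection*{The idea}

Suppose that $\kappa$ is not $\theta$-supercompact in $V$. Collapse $\theta$ to $\kappa$, by a generic surjection $h:\kappa\to\theta$. If the extension still has an embedding $j$ into a model $N$ with critical point $\kappa$, then $j[\theta]=j(h)[\kappa]\in N$. So $N$ contains the set $j[\theta]$ that would witness supercompactness; the catch is that this happens in the extension, while we need it in $V$. To get back to $V$ we add a Cohen real at the very beginning. The rest of the forcing is $\sigma$-closed, and it follows that every new set of ordinals has a new intersection with some countable set in $V$. With this property $j[\theta]$, and the ultrafilter on $P_\kappa\theta$ which it defines, can be traced back to $V$. So $\kappa$ was $\theta$-supercompact after all.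

Section \ref{sec:one} carries this out at one cardinal, and Section \ref{sec:cohen} proves the property of the Cohen real. Section \ref{sec:pred} adds the predicate $A$, Section \ref{sec:iter} treats all $\kappa<\delta$ at once, and Sections \ref{sec:B} and \ref{sec:C} prove Theorems \ref{thm:B} and \ref{thm:C}.

\section{Conventions and standard facts}\label{sec:prelim}

We work in ZFC. Embeddings $j:V\to M$ have $M$ transitive and are, as usual, given by extenders. We write $f[X]$ for the image of $X$, $P_\kappa\theta$ for $\{x\subseteq\theta:|x|<\kappa\}$, and $[\eta]^{\le\omega}$ for the set of countable subsets of $\eta$. An \emph{outer model} of $V$ is $V$ itself or a forcing extension of $V$.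

\emph{Inaccessibility of Woodin cardinals.} Let $\delta$ be Woodin. Constant functions $f$ give measurable, hence inaccessible, cardinals $\kappa$ unboundedly in $\delta$, so $\delta$ is an uncountable strong limit. If $c:\mu\to\delta$ were cofinal with $0<\mu<\delta$, let $f(\xi)=\max(c(\xi),\mu)$ for $\xi<\mu$ and $f(\xi)=0$ otherwise. A critical point $\kappa<\delta$ with $f[\kappa]\subseteq\kappa$ has $\kappa>f(0)\ge\mu$, so $c[\mu]\subseteq\kappa$, a contradiction. So $\delta$ is inaccessible.

\emph{Levels with $\theta=|V_\theta|$.} If $\theta$ is infinite and $\theta=|V_\theta|$, then $\theta$ is an infinite cardinal, so a limit ordinal, and $|V_\alpha|<|V_{\alpha+1}|\le\theta$ for $\alpha<\theta$. Such $\theta$ are unbounded in every inaccessible $\delta$: given an infinite $\nu_0<\delta$, put $\nu_{n+1}=|V_{\nu_n+1}|$ and take $\sup_n\nu_n$. If moreover $M$ is transitive with $M^\theta\subseteq M$, then $V_\theta\subseteq M$, since by induction on rank each $x\in V_\theta$ is a subset of $M$ of size at most $\theta$.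

Supercompactness for $A$ is downward monotone in $\theta$. So to show that $\kappa$ is $<\!\delta$-supercompact for $A$, with $\delta$ inaccessible, it suffices to consider infinite $\theta\in(\kappa,\delta)$ with $\theta=|V_\theta|$.

\emph{Normal ultrafilters.} An ultrafilter $U$ on $Z=P_\kappa\theta$ is \emph{fine} if $\{x\in Z:\xi\in x\}\in U$ for all $\xi<\theta$, and \emph{normal} if every $f:Z\to\theta$ with $\{x:f(x)\in x\}\in U$ is constant on a set in $U$. Let $\kappa<\theta$ with $\kappa$ regular and uncountable. If $U$ is a $\kappa$-complete fine normal ultrafilter on $Z$ and $i:V\to M=\mathrm{Ult}(V,U)$, then $i$ has critical point $\kappa$, $i(\kappa)>\theta$, $M^\theta\subseteq M$ and $[\mathrm{id}]_U=i[\theta]$. Hence $X\in U$ iff $i[\theta]\in i(X)$, for $X\subseteq Z$.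

Conversely, ultrafilters are read off from embeddings. We need this for embeddings that are defined only on an initial segment of $V$ and need not belong to $V$.

\begin{lemma}\label{lem:derived}
Let $\kappa<\theta$ with $\kappa$ regular and uncountable, let $Z=P_\kappa\theta$, and let $\mu>\theta$ be a limit ordinal. In some outer model of $V$, let $\varepsilon:V_\mu\to Y$ be elementary with $Y$ transitive, critical point $\kappa$ and $\varepsilon[\theta]\in\varepsilon(Z)$. If
\[U=\{X\in P(Z):\varepsilon[\theta]\in\varepsilon(X)\}\]
belongs to $V$, then in $V$ it is a $\kappa$-complete fine normal ultrafilter on $Z$. (Here $V_\mu$, $Z$ and $P(Z)$ are those of $V$.)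
\end{lemma}

\begin{proof}
As $\mu$ is a limit above $\theta$, $V_\mu$ contains all subsets of $Z$, all sequences of fewer than $\kappa$ such subsets, and all $f:Z\to\theta$. Clearly $Z\in U$, $\emptyset\notin U$, $U$ is closed upward, and for $X\subseteq Z$ exactly one of $X,Z\setminus X$ is in $U$. If $0<\nu<\kappa$ and $\langle X_\zeta:\zeta<\nu\rangle\in V$ is a sequence from $U$, then $\varepsilon(\bigcap_\zeta X_\zeta)=\bigcap_{\zeta<\nu}\varepsilon(X_\zeta)$ contains $\varepsilon[\theta]$, because $\varepsilon$ fixes $\nu$ and its elements. For fineness, note that $\varepsilon(\xi)\in\varepsilon[\theta]$ for $\xi<\theta$. For normality, let $f:Z\to\theta$ be in $V$ with $f(x)\in x$ for $U$-almost all $x$. Then $\varepsilon(f)(\varepsilon[\theta])\in\varepsilon[\theta]$, so $\varepsilon(f)(\varepsilon[\theta])=\varepsilon(\xi)$ for some $\xi<\theta$, that is, $\{x:f(x)=\xi\}\in U$.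
\end{proof}

\section{One cardinal}\label{sec:one}

The smallest case in which the idea is visible is that of one cardinal $\kappa$ and one $\theta>\kappa$, without predicate. We want a forcing after which any embedding with critical point $\kappa$ makes $\kappa$ carry a normal ultrafilter on $P_\kappa\theta$ in $V$. The forcing will be to add a Cohen real and then to collapse $\theta$ to $\kappa$. What the Cohen real contributes is isolated in the next definition.

\begin{definition}\label{def:ca}
Let $V'$ be a forcing extension of $V$.
\begin{itemize}
\item $V\subseteq V'$ has the \emph{$\omega_1$-cover property} if every set of ordinals which is countable in $V'$ is contained in a set in $V$ which is countable in $V$.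
\item $V\subseteq V'$ has the \emph{$\omega_1$-approximation property} if, for every $X\in V'$ with $X\subseteq\eta\in\mathrm{Ord}$: if $X\cap b\in V$ for every $b\in([\eta]^{\le\omega})^V$, then $X\in V$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:descent}
Let $V\subseteq V'$ have the $\omega_1$-cover and $\omega_1$-approximation properties. In $V'$, let $j:V'\to N$ be an elementary embedding with critical point $\kappa$, let $\theta>\kappa$ be an ordinal, and let $h:\kappa\to\theta$ be surjective. Put $Z=(P_\kappa\theta)^V$. Then $j[\theta]\in j(Z)$, and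
\[U=\{X\in P(Z)^V:\ j[\theta]\in j(X)\}\]
belongs to $V$ and is, in $V$, a $\kappa$-complete fine normal ultrafilter on $Z$.
\end{proposition}

\begin{proof}
As the critical point of $j$, $\kappa$ is measurable in $V'$. So it is inaccessible in $V'$, and hence in $V$.

\emph{Step 1: $j[\theta]\in N$ and $\theta<j(\kappa)$.} Here the collapse is used. For $\xi<\kappa$ we have $j(h)(\xi)=j(h(\xi))$, so $j[\theta]=j(h)[\kappa]\in N$. Thus $j(h)\restriction\kappa\in N$ maps $\kappa$ onto a set of ordinals of order type $\theta$, and $\theta$ has size at most $\kappa$ in $N$. Since $j(\kappa)>\kappa$ is a cardinal in $N$, we get $\theta<j(\kappa)$.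

\emph{Step 2: $j[\theta]\in j(Z)$.} The difficulty is that $N$ resembles $V'$, whereas $j(Z)$ is the version in $N$ of a set in $V$. So we use the approximation property inside $N$. Let $S=P(\theta)^V$ and $T=([\theta]^{\le\omega})^V$. In $V'$,
\begin{equation}\label{eq:approx}
\text{if }X\subseteq\theta\text{ and }X\cap b\in S\text{ for all }b\in T,\text{ then }X\in S.
\end{equation}
Moreover $T\subseteq S$, every element of $T$ is countable, and $T$ is closed under intersections of two elements. By elementarity all this holds in $N$ for $j(\theta),j(S),j(T)$. We apply (\ref{eq:approx}) in $N$ to $j[\theta]\subseteq j(\theta)$. Let $b\in j(T)$. Then $b$ is countable in $N$, so $c=\{\xi<\theta:j(\xi)\in b\}$ is countable in $V'$. By the cover property there is $d\in T$ with $c\subseteq d$. As $d$ is countable, $j(d)=j[d]$, and hence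
\[b\cap j[\theta]=j[c]=b\cap j[d]=b\cap j(d)\in j(T)\subseteq j(S).\]
So $j[\theta]\in j(S)$. Since $\kappa$ is a cardinal in $V$, $Z=\{x\in S:\mathrm{otp}(x)<\kappa\}$, and hence $j(Z)=\{x\in j(S):\mathrm{otp}(x)<j(\kappa)\}$. As $\mathrm{otp}(j[\theta])=\theta<j(\kappa)$, we get $j[\theta]\in j(Z)$.

\emph{Step 3: $U\in V$.} In $V$ fix a bijection of $P(Z)^V$ with an ordinal $\eta$. By the approximation property, applied to the image of $U$ in $\eta$, it suffices to show $\{n<\omega:X_n\in U\}\in V$ for every sequence $\vec X=\langle X_n:n<\omega\rangle\in V$ of subsets of $Z$. Define $F\in V$, $F:Z\to P(\omega)^V$, by $F(x)=\{n:x\in X_n\}$. Then $n\in j(F)(j[\theta])$ iff $j[\theta]\in j(\vec X)(n)=j(X_n)$. Therefore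
\[\{n<\omega:X_n\in U\}=j(F)(j[\theta])\in j(P(\omega)^V).\]
In $V'$ the set $P(\omega)^V$ has size at most $2^\omega<\kappa$, and $j$ fixes each of its elements. So $j(P(\omega)^V)=P(\omega)^V$, and we are done.

\emph{Step 4: normality.} Let $\mu>\theta$ be any limit ordinal. Then $\varepsilon=j\restriction V_\mu^V$ is elementary from $V_\mu^V$ into the transitive set $j(V_\mu^V)$, has critical point $\kappa$, and satisfies $\varepsilon[\theta]\in\varepsilon(Z)$. So Lemma \ref{lem:derived} applies.
\end{proof}

Nothing is assumed about $j$ except its critical point: measurability of $\kappa$ in $V'$ already yields $\theta$-supercompactness in $V$, because the collapse has made $\theta$ as small as $\kappa$.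

\section{A Cohen real followed by $\sigma$-closed forcing}\label{sec:cohen}

We now provide extensions with the two properties. Let $\mathrm{Add}(\omega,1)=2^{<\omega}$, ordered by extension. For a generic filter $g$ we also write $g$ for the real $\bigcup g\in2^\omega$.

\begin{proposition}\label{prop:ca}
Let $g$ be $V$-generic for $\mathrm{Add}(\omega,1)$, let $\mathbb R\in V[g]$ be $\sigma$-closed in $V[g]$, and let $H\subseteq\mathbb R$ be $V[g]$-generic. Then $V\subseteq V[g][H]$ has the $\omega_1$-cover and the $\omega_1$-approximation property.
\end{proposition}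

The cover property is immediate: a countable set of ordinals in $V[g][H]$ lies in, and is countable in, $V[g]$, and $\mathrm{Add}(\omega,1)$ is c.c.c. The approximation property is a case of a lemma of Hamkins; we give a direct proof. It is the Cohen real that matters here.

\begin{remark}
A $\sigma$-closed forcing alone does not have the approximation property. If $H\notin V$ is $V$-generic for a $\sigma$-closed $\mathbb Q$, code $H$ by a set $X\subseteq|\mathbb Q|$. Then $X\notin V$, but $X\cap b\in V$ for every countable $b\in V$, since no countable sets of ordinals are added.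
\end{remark}

The idea for the approximation property is as follows. If $X\notin V[g]$, then a name for $X$ can be split along the binary tree $2^{<\omega}$. By $\sigma$-closure every branch $x\in V[g]$ of the tree has a lower bound, which decides $X\cap b$ for a fixed countable $b$; the hypothesis says that the outcome is in $V$. If the splitting is done suitably along a list of $b$, the map from branches to outcomes is strictly increasing in the lexicographic order. So we would obtain an increasing map from the reals of $V[g]$ into those of $V$. This is impossible, by the next lemma.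

\begin{lemma}\label{lem:lex}
Let $g$ be $V$-generic for $\mathrm{Add}(\omega,1)$. There is no map $c\in V[g]$ from $2^\omega\cap V[g]$ to $2^\omega\cap V$ which is strictly increasing for the lexicographic order.
\end{lemma}

\begin{proof}
Suppose $r_0\in g$ forces that $\dot c$ is such a map. Work in $V$. For $a\in2^\omega$ let $a+\dot g$ name the bitwise sum mod $2$ of $a$ and the generic real. Choose $r_a\le r_0$ and $d_a\in2^\omega$ such that $r_a\Vdash\dot c(a+\dot g)=d_a$. There are uncountably many $a$, but only countably many pairs $(r_a,a\restriction\mathrm{dom}(r_a))$. So there are $a\ne a'$ with $r_a=r_{a'}=:r$ and $a\restriction\mathrm{dom}(r)=a'\restriction\mathrm{dom}(r)$. Let $\Delta$ be least with $a(\Delta)\ne a'(\Delta)$, say $a(\Delta)=0$ and $a'(\Delta)=1$. Then $\Delta\notin\mathrm{dom}(r)$, so for $i<2$ we can choose $r^i\le r$ with $r^i(\Delta)=i$. The reals $a+\dot g$ and $a'+\dot g$ first differ at $\Delta$. Thus $r^0$ forces $a+\dot g<_{\mathrm{lex}}a'+\dot g$, so $d_a<_{\mathrm{lex}}d_{a'}$, while $r^1$ forces $a'+\dot g<_{\mathrm{lex}}a+\dot g$, so $d_{a'}<_{\mathrm{lex}}d_a$. This is a contradiction.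
\end{proof}

\begin{proof}[Proof of the approximation property in Proposition \ref{prop:ca}]
Let $X\in V[g][H]$, $X\subseteq\eta$, be such that $X\cap b\in V$ for all $b\in([\eta]^{\le\omega})^V$. Suppose $X\notin V$. In forcing statements, membership in $V$ of a subset of $\eta$ is expressed using the parameter $P(\eta)^V$, and membership in $V[g]$ using $P(\eta)^{V[g]}$.

\emph{Case 1: $X\in V[g]$.} Let $\dot X$ be an $\mathrm{Add}(\omega,1)$-name for $X$, and let $p\in g$ force that $\dot X\subseteq\eta$, $\dot X\notin V$, and $\dot X\cap b\in V$ for all $b\in([\eta]^{\le\omega})^V$. In $V$, for each $r\le p$ there is $\beta_r<\eta$ such that $r$ does not decide ``$\beta_r\in\dot X$'', since otherwise $r\Vdash\dot X\in V$. The set $b=\{\beta_r:r\le p\}$ is countable. So some $s\le p$ decides $\dot X\cap b$, and in particular ``$\beta_s\in\dot X$'', a contradiction.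

\emph{Case 2: $X\notin V[g]$.} Let $\dot X\in V[g]$ be an $\mathbb R$-name for $X$, and let $q\in H$ force over $V[g]$ that $\dot X\subseteq\eta$, $\dot X\notin V[g]$, and $\dot X\cap b\in V$ for all $b\in([\eta]^{\le\omega})^V$. Then $\eta$ is infinite.

\emph{The set $b$.} In $V$, let $\chi$ be a large regular cardinal and let $M\prec H_\chi$ be countable, containing $\eta$ and $\mathrm{Add}(\omega,1)$-names for $\mathbb R,\dot X,q$. Let $M[g]=\{\sigma^g:\sigma\in M\text{ a name}\}$. Recall that $H_\chi^{V[g]}$ consists of the values of names in $H_\chi$. Then $M[g]\prec H_\chi^{V[g]}$: if $H_\chi^{V[g]}\models\exists y\,\varphi(y,\sigma^g)$ with $\sigma\in M$, then by elementarity there is a name $\tau\in M$ such that every condition forces, for $H_\chi$ of the extension, $\exists y\,\varphi(y,\sigma)\to\varphi(\tau,\sigma)$. Also $M[g]\cap\mathrm{Ord}=M\cap\mathrm{Ord}$: if $\sigma\in M$ and $p\in g$ forces $\sigma=\check\xi$, then $p\in M$ because $2^{<\omega}\subseteq M$, and $\xi$ is definable from $p$ and $\sigma$. Let $b=M\cap\eta$. This is a countably infinite set in $V$; let $\langle e_m:m<\omega\rangle\in V$ enumerate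 it one-to-one.

\emph{The tree.} In $V[g]$ we build $q_s\in\mathbb R\cap M[g]$ for $s\in2^{<\omega}$, starting with $q_\emptyset=q$. Given $q_s\le q$, it does not decide ``$\xi\in\dot X$'' for every $\xi<\eta$, since otherwise it would force $\dot X\in V[g]$. By elementarity it fails to decide this for some $\xi\in M[g]\cap\eta=b$. Let $n_s$ be the least $m$ such that $q_s$ does not decide ``$e_m\in\dot X$''. Choose $q_{s^\frown0},q_{s^\frown1}\le q_s$ in $M[g]$ which force $e_{n_s}\notin\dot X$ and $e_{n_s}\in\dot X$, respectively. Then $q_{s^\frown i}$ decides ``$e_m\in\dot X$'' for all $m\le n_s$, so $n_{s^\frown i}>n_s$.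

\emph{The map.} Let $x\in2^\omega\cap V[g]$. As $\mathbb R$ is $\sigma$-closed, $\langle q_{x\restriction k}:k<\omega\rangle$ has a lower bound $q_x$, and $q_x$ decides ``$e_m\in\dot X$'' for every $m$. Let $c_x=\{e_m:q_x\Vdash e_m\in\dot X\}$, which depends only on $\langle q_{x\restriction k}\rangle_k$. Since $q_x\Vdash\dot X\cap b=c_x$ and $q_x\le q$, we have $c_x\in V$. Using $\langle e_m\rangle\in V$, regard $c_x$ as an element of $2^\omega\cap V$. If $x\ne y$ first differ at $\Delta$ and $s=x\restriction\Delta$, then $c_x$ and $c_y$ agree on $\{e_m:m<n_s\}$, which is decided by $q_s$, while $e_{n_s}\in c_x$ iff $x(\Delta)=1$, and likewise for $y$. So $x\mapsto c_x$ is strictly increasing for the lexicographic order, contradicting Lemma \ref{lem:lex}.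
\end{proof}

This completes the case of one cardinal.

\begin{corollary}\label{cor:one}
Let $\kappa<\theta$ with $\kappa$ regular and uncountable. Let $g$ be $V$-generic for $\mathrm{Add}(\omega,1)$ and $H$ be $V[g]$-generic for $\mathrm{Col}(\kappa,\theta)^{V[g]}$. If $\kappa$ is measurable in $V[g][H]$, then in $V$ there is a $\kappa$-complete fine normal ultrafilter on $P_\kappa\theta$.
\end{corollary}

\begin{proof}
$\mathrm{Col}(\kappa,\theta)$, the set of partial functions of size less than $\kappa$ from $\kappa$ to $\theta$, is $\sigma$-closed in $V[g]$, since $\kappa$ is still regular there, and $H$ yields a surjection $\kappa\to\theta$. Apply Propositions \ref{prop:ca} and \ref{prop:descent}.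
\end{proof}

\section{Carrying a predicate}\label{sec:pred}

We want supercompactness \emph{for $A$}, so we must compare $A$ with its image. The point is that a normal ultrafilter derived from an embedding knows the image of $A$ below rank $\theta$. Hence the ultrapower by it has the same image of $A$ there.

Let $\kappa<\theta=|V_\theta|$ with $\kappa$ regular and uncountable, $Z=P_\kappa\theta$, $A$ a set, and $e:\theta\to V_\theta$ a bijection. For $x\in Z$ let $\pi_x$ be the collapse map of $e[x]$, that is, the function on $e[x]$ with
\[\pi_x(y)=\{\pi_x(z):z\in y\cap e[x]\}.\]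
For $\xi<\theta$ let
\[X_\xi=\{x\in Z:\ \xi\in x\ \text{and}\ \pi_x(e(\xi))\in A\}.\]

\begin{lemma}\label{lem:read}
Let $\mu>\theta$ be a limit ordinal. In some outer model of $V$, let $\varepsilon:(V_\mu,\in,A\cap V_\mu)\to(Y,\in,A^*)$ be elementary with $Y$ transitive and $\varepsilon[\theta]\in\varepsilon(Z)$. (Here $V_\mu$ is that of $V$.) Then for all $\xi<\theta$,
\[\varepsilon[\theta]\in\varepsilon(X_\xi)\iff e(\xi)\in A^*.\]
\end{lemma}

\begin{proof}
Since $e[x]\subseteq V_\theta$ and collapsing does not raise ranks, $\pi_x\subseteq V_\theta\times V_\theta$; so $\pi_x\in V_\mu$, and $\pi_x$ is the unique solution in $V_\mu$ of its defining recursion. Hence $X_\xi$ is definable in $(V_\mu,\in,A\cap V_\mu)$ from $Z,\xi,e$, and $\varepsilon(X_\xi)$ is defined in $(Y,\in,A^*)$ in the same way from $\varepsilon(Z),\varepsilon(\xi),\varepsilon(e)$. Consider $x=\varepsilon[\theta]\in\varepsilon(Z)$. It contains $\varepsilon(\xi)$, and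
\[\varepsilon(e)[x]=\{\varepsilon(e)(\varepsilon(\zeta)):\zeta<\theta\}=\varepsilon[V_\theta].\]
By elementarity $Y$ contains a solution of the recursion for $\varepsilon[V_\theta]$, and as $Y$ is transitive this is the true collapse map of $\varepsilon[V_\theta]$. This map is $\varepsilon(u)\mapsto u$ for $u\in V_\theta$, since the latter satisfies the recursion: for $u\in V_\theta$, $\{v\in V_\theta:\varepsilon(v)\in\varepsilon(u)\}=u$. It sends $\varepsilon(e)(\varepsilon(\xi))=\varepsilon(e(\xi))$ to $e(\xi)$. So $x\in\varepsilon(X_\xi)$ iff $e(\xi)\in A^*$.
\end{proof}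

\begin{corollary}\label{cor:read}
In the situation of Lemma \ref{lem:read}, suppose that $\varepsilon$ has critical point $\kappa$, that $U=\{X\in P(Z)^V:\varepsilon[\theta]\in\varepsilon(X)\}$ is in $V$, and that $A^*\cap V_\theta=A\cap V_\theta$, where $V_\theta$ is that of $V$. Then in $V$, $\kappa$ is $\theta$-supercompact for $A$.
\end{corollary}

\begin{proof}
By Lemma \ref{lem:derived}, $U$ is a $\kappa$-complete fine normal ultrafilter on $Z$ in $V$. In $V$, let $i:V\to M$ be its ultrapower. Then $i$ has critical point $\kappa$, $i(\kappa)>\theta$, $M^\theta\subseteq M$, and $X\in U$ iff $i[\theta]\in i(X)$. In particular $i[\theta]\in i(Z)$. So Lemma \ref{lem:read} also applies to $i\restriction V_\mu$, with $Y=i(V_\mu)$ and image predicate $i(A\cap V_\mu)=i(A)\cap i(V_\mu)$. Note that $V_\theta\subseteq M$, so $V_\theta\subseteq V^M_{i(\mu)}=i(V_\mu)$. Hence for all $\xi<\theta$,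
\begin{align*}
e(\xi)\in i(A)&\iff i[\theta]\in i(X_\xi)\iff X_\xi\in U\\
&\iff\varepsilon[\theta]\in\varepsilon(X_\xi)\iff e(\xi)\in A^*\iff e(\xi)\in A.
\end{align*}
So $i(A)\cap V_\theta=A\cap V_\theta$.
\end{proof}

\section{The iteration}\label{sec:iter}

Let $\delta$ and $A$ be as in Theorem \ref{thm:A}. For every $\kappa<\delta$ let $\theta(\kappa)$ be the least infinite $\theta\in(\kappa,\delta)$ with $\theta=|V_\theta|$ such that $\kappa$ is not $\theta$-supercompact for $A$. It exists because $\kappa$ is not $<\!\delta$-supercompact for $A$ and, by Section \ref{sec:prelim}, this is witnessed by some infinite $\theta=|V_\theta|$.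

\subsection*{Definition}

Let $\dot{\mathbb Q}_0$ be $\mathrm{Add}(\omega,1)$. If $0<\alpha<\delta$ and $\alpha$ is (uncountable) inaccessible in $V$, let $\dot{\mathbb Q}_\alpha$ name
\[\mathrm{Col}(\alpha,\theta(\alpha))^{V[G_\alpha]}\ \text{ if $\alpha$ is regular in $V[G_\alpha]$, and the trivial forcing $\{\emptyset\}$ otherwise.}\]
At all other stages the forcing is $\{\emptyset\}$. Let $\mathbb P$ be the Easton support iteration. In detail, a condition $p$ is a sequence of length $\delta$ with $p(0)\in2^{<\omega}$, such that $p(\alpha)$, for inaccessible $\alpha<\delta$, is a nice $\mathbb P_\alpha$-name for a subset of $\alpha\times\theta(\alpha)$ which is forced (by every condition) to lie in $\dot{\mathbb Q}_\alpha$, and $p(\alpha)=\emptyset$ at all other $\alpha>0$. The support $\{\alpha:p(\alpha)\ne\emptyset\}$ must be an \emph{Easton set}: its intersection with every inaccessible $\alpha\le\delta$ is bounded in $\alpha$. (Requiring this at all uncountable regular $\alpha\le\delta$ gives the same conditions, since inaccessibles below an uncountable regular $\alpha$ that is not a limit cardinal are bounded in $\alpha$,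 and an uncountable regular limit cardinal which is a limit of inaccessibles is inaccessible.) The order is coordinatewise: $p\le p'$ iff $p(0)\le p'(0)$ and $p\restriction\beta\Vdash p(\beta)\le p'(\beta)$ for all $\beta>0$.

\begin{lemma}\label{lem:adm}
$\mathbb P$ is admissible.
\end{lemma}

\begin{proof}
(1) By induction, $|\mathbb P_\alpha|<\delta$ for $\alpha<\delta$: at successor steps we count nice names, and at limits we use $|\mathbb P_\alpha|\le\prod_{\beta<\alpha}|\mathbb P_{\beta+1}|$, together with the inaccessibility of $\delta$. So $\delta$ is still inaccessible in $V[G_\alpha]$, and it is forced that $|\dot{\mathbb Q}_\alpha|\le(2^{\theta(\alpha)})^{V[G_\alpha]}<\delta$ at the nontrivial stages $\alpha>0$.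

(2) Given $\alpha<\delta$, let $\beta=\alpha+1$. For $\gamma\ge\beta$, $\dot{\mathbb Q}_\gamma$ is forced to be trivial or $\mathrm{Col}(\gamma,\theta(\gamma))$ with $\gamma$ regular. In the latter case a directed set of size less than $\gamma$ has its union as a lower bound. Since $|\alpha|<\gamma$, this is $\alpha$-directed closed.
\end{proof}

\subsection*{Splitting off the Cohen real}

Let $G$ be $V$-generic for $\mathbb P$, and $g=\{p(0):p\in G\}$. Put $\mathbb R=\{p\restriction[1,\delta):p\in\mathbb P\}$. Since the names in conditions are forced by \emph{every} condition to lie in the iterands, $\mathbb P=\{a^\frown r:a\in2^{<\omega},\ r\in\mathbb R\}$. Moreover,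
\begin{equation}\label{eq:mono}
\text{if }a^\frown r\le a^\frown r'\text{ and }a'\le a,\text{ then }a'^\frown r\le a'^\frown r'.
\end{equation}
In $V[g]$ order $\mathbb R$ by: $r\le r'$ iff $a^\frown r\le a^\frown r'$ for some $a\in g$. By (\ref{eq:mono}) this is transitive. We shall use:
\begin{equation}\label{eq:swap}
\text{if }a_0{}^\frown r\in G\text{ and }a\in g,\text{ then }a^\frown r\in G.
\end{equation}
Indeed, let $p\in G$ extend $a_0{}^\frown r$ and some condition in $G$ with first coordinate $a$. Then $p\le a^\frown r$. The same holds with $\mathbb P_\beta$ and $r\restriction[1,\beta)$ in place of $\mathbb P$ and $r$.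

\begin{lemma}\label{lem:factor}
$G_{\mathbb R}=\{p\restriction[1,\delta):p\in G\}$ is $\mathbb R$-generic over $V[g]$, and $V[G]=V[g][G_{\mathbb R}]$.
\end{lemma}

\begin{proof}
By (\ref{eq:swap}), $G=\{a^\frown r:a\in g,\ r\in G_{\mathbb R}\}$, which gives $V[G]=V[g][G_{\mathbb R}]$. If $r\in G_{\mathbb R}$ and $r\le r'$ is witnessed by $a\in g$, then $a^\frown r\in G$, so $a^\frown r'\in G$ and $r'\in G_{\mathbb R}$. Given two elements of $G_{\mathbb R}$, a common extension in $G$ of corresponding conditions provides a common extension in $G_{\mathbb R}$, with its own first coordinate as witness, by (\ref{eq:mono}). So $G_{\mathbb R}$ is a filter. Finally, let $a\in g$ force that $\dot D$ is dense in $\mathbb R$. Given $a'\le a$ and $r\in\mathbb R$, some $a''\le a'$ and $r'\in\mathbb R$ satisfy $a''\Vdash r'\in\dot D$ and, using (\ref{eq:mono}), $a''^\frown r'\le a''^\frown r$. So the set of $a''^\frown r'$ with $a''\Vdash r'\in\dot D$ is dense below every condition with first coordinate $a$. It meets $G$, and hence $\dot D^g$ meets $G_{\mathbb R}$.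
\end{proof}

To apply Proposition \ref{prop:ca} we need that $\mathbb R$ is $\sigma$-closed in $V[g]$. Each iterand after stage $0$ is $\sigma$-closed. But a descending sequence in $V[g]$ need not be in $V$, whereas $\mathbb R$ consists of sequences of names in $V$. So we must write down a lower bound in $V$, from a name for the sequence.

\begin{lemma}\label{lem:sigma}
$\mathbb R$ is $\sigma$-closed in $V[g]$.
\end{lemma}

\begin{proof}
Let $a\in g$ force that $\langle\dot r_n:n<\omega\rangle$ is descending in $\mathbb R$. In $V$, let $s$ be the union of the supports of all $r^*\in\mathbb R$ such that some $a'\le a$ forces $\dot r_n=r^*$ for some $n$. As $2^{<\omega}$ is countable, this is a countable union of Easton sets. Since inaccessibles have uncountable cofinality, $s$ is an Easton set. Define $r$ with support contained in $s$ as follows. For $\beta\in s$ let $r(\beta)$ be a nice $\mathbb P_\beta$-name which is forced to be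
\begin{itemize}
\item $\bigcup_nr_n(\beta)$, if $a$ belongs to the generic filter $g'$ of the first coordinate and this union is a condition in $\mathbb Q_\beta$; here $r_n=\dot r_n^{\,g'}$, and $r_n(\beta)$ is evaluated by $G_\beta$;
\item $\emptyset$, otherwise.
\end{itemize}
Then $r\in\mathbb R$. By induction on $\beta\in[1,\delta]$ we show
\[(\dagger)_\beta\qquad\text{if }n<\omega\text{ and }a'\le a\text{ forces }\dot r_n=r^*,\text{ then }a'^\frown r\restriction[1,\beta)\le a'^\frown r^*\restriction[1,\beta).\]
For $\beta=1$ this is trivial, and for limit $\beta$ it follows from the earlier cases because the order is coordinatewise.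

Assume $(\dagger)_\beta$, and let $a'\le a$ force $\dot r_n=r^*$. If $\beta\notin s$, then $r(\beta)=r^*(\beta)=\emptyset$ and $(\dagger)_{\beta+1}$ follows. Let $\beta\in s$, and let $G_\beta$ be $\mathbb P_\beta$-generic with $a'^\frown r\restriction[1,\beta)\in G_\beta$. We must show that $r(\beta)\le r^*(\beta)$ in $\mathbb Q_\beta$. Let $g'$ be the first coordinate of $G_\beta$ and $r_m=\dot r_m^{\,g'}$; so $r_n=r^*$. Let $m<\omega$. Using (\ref{eq:mono}), pick $a_m\in g'$, $a_m\le a'$, which decides $\dot r_m=r_m$ and $\dot r_{m+1}=r_{m+1}$ and satisfies $a_m{}^\frown r_{m+1}\le a_m{}^\frown r_m$. By (\ref{eq:swap}) for $\mathbb P_\beta$, $a_m{}^\frown r\restriction[1,\beta)\in G_\beta$. By $(\dagger)_\beta$, $a_m{}^\frown r_{m+1}\restriction[1,\beta)\in G_\beta$. This condition forces $r_{m+1}(\beta)\le r_m(\beta)$, so this holds in $\mathbb Q_\beta$. Thus $\langle r_m(\beta):m<\omega\rangle$ is a descending sequence in $\mathbb Q_\beta$. As $\mathbb Q_\beta$ is trivial or $\mathrm{Col}(\beta,\theta(\beta))$ with $\beta$ regular and uncountable, the union of the sequence is a condition. Hence $r(\beta)$ evaluates to this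 union, which is below $r_n(\beta)=r^*(\beta)$. This proves $(\dagger)_{\beta+1}$.

For each $n$ some $a'\le a$ in $g$ decides $\dot r_n$. So $(\dagger)_\delta$ gives $r\le\dot r_n^{\,g}$ in $\mathbb R$.
\end{proof}

\subsection*{Proof of Theorem \ref{thm:A}}

By Lemmas \ref{lem:factor} and \ref{lem:sigma} and Proposition \ref{prop:ca}, $V\subseteq V[G]$ has the $\omega_1$-cover and $\omega_1$-approximation properties. Suppose $\delta$ is Woodin in $V[G]$. There apply (K) to $B=A$, and let $\kappa<\delta$ be as provided.

In $V[G]$, $\kappa$ is measurable. So $\kappa$ is inaccessible in $V$ and regular in $V[G_\kappa]$. Therefore, with $\theta=\theta(\kappa)$, we have $\mathbb Q_\kappa=\mathrm{Col}(\kappa,\theta)^{V[G_\kappa]}$, and $G$ yields a surjection $h:\kappa\to\theta$ in $V[G]$. By the choice of $\kappa$, with $\lambda=\theta$, there is $j:V[G]\to N$ with critical point $\kappa$ such that $j(A)$ and $A$ have the same elements in $V_\theta^{V[G]}$, and in particular in $V_\theta^V$. By Proposition \ref{prop:descent}, $j[\theta]\in j((P_\kappa\theta)^V)$ and $U=\{X\in P(P_\kappa\theta)^V:j[\theta]\in j(X)\}\in V$.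

Now let $\varepsilon=j\restriction V_\delta^V:(V_\delta^V,\in,A)\to(j(V_\delta^V),\in,j(A))$, which is elementary. Corollary \ref{cor:read}, with $\mu=\delta$ and $A^*=j(A)$, shows that in $V$ the cardinal $\kappa$ is $\theta$-supercompact for $A$. This contradicts the choice of $\theta=\theta(\kappa)$. \qed

\medskip

Beyond the fact that $\kappa$ is the critical point of $j$, the proof uses (K) only to obtain the agreement $j(A)\cap V_\theta^V=A\cap V_\theta^V$.

\section{The least Woodin cardinal}\label{sec:B}

To obtain Theorem \ref{thm:B} from Theorem \ref{thm:A} with $A=\emptyset$, we show that cardinals with a modest degree of supercompactness are Woodin. Given $f:\kappa\to\kappa$ and a supercompactness embedding $i:V\to M$, it suffices by elementarity that, in $M$, $\kappa$ itself works for $i(f)$. A suitable embedding of $M$ is obtained by cutting off the extender of $i$ above $i(f)(\kappa)$. The closure of $M$ is used to see that this extender is in $M$.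

\begin{lemma}\label{lem:scwoodin}
If there is $i:V\to M$ with critical point $\kappa$ and $M^{2^\kappa}\subseteq M$, then $\kappa$ is Woodin.
\end{lemma}

\begin{proof}
Let $f:\kappa\to\kappa$. The restriction $i\restriction M:M\to i(M)=\bigcup_\gamma i(V_\gamma\cap M)$ is elementary. As $V_\kappa=V_\kappa^M$, applying $i$ gives $V_{i(\kappa)}^M=V_{i(\kappa)}^{i(M)}$. Since $i(\kappa)$ is inaccessible in $M$, we can choose $\lambda<i(\kappa)$ with $\lambda>\kappa$, $\lambda>i(f)(\kappa)$ and $M\models\lambda=|V_\lambda|$.

\emph{The extender.} Let $E=\langle E_a:a\in[\lambda]^{<\omega}\rangle$ be the $(\kappa,\lambda)$-extender derived from $i$: for $X\subseteq[\kappa]^{|a|}$, $X\in E_a$ iff $a\in i(X)$. It can be computed from $\lambda$ and the restrictions of $i$ to the sets $P([\kappa]^n)$, $n<\omega$. These restrictions are subsets of $M$ of size $2^\kappa$, so they lie in $M$. Hence $E\in M$. Let $k:M\to N'=\mathrm{Ult}(M,E)$, and define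
\[\ell:N'\to i(M),\qquad\ell(k(h)(a))=i(h)(a)\quad\text{for }a\in[\lambda]^n,\ h\in M,\ \mathrm{dom}(h)=[\kappa]^n.\]
By {\L}o\'s's theorem, $\ell$ is well defined and elementary, and $\ell\circ k=i\restriction M$. So $N'$ is well-founded, and we take it to be transitive. Then $\ell^{-1}$ is the transitive collapse of $\mathrm{ran}(\ell)$, so it is the identity on every transitive subset of $\mathrm{ran}(\ell)$.

\emph{$V_\lambda^M\subseteq N'$.} With $h(\{\nu\})=\nu$ we have $i(h)(\{\xi\})=\xi$ for $\xi<\lambda$. So $\lambda\subseteq\mathrm{ran}(\ell)$ and $\ell\restriction\lambda=\mathrm{id}$. Let $e:\kappa\to V_\kappa$ enumerate $V_\kappa$ along a well-order of type $\kappa$ in which sets of smaller rank come first. Then $e[\mu]=V_\mu$ whenever $\mu=|V_\mu|<\kappa$ is infinite. Indeed, each $V_\alpha$ with $\alpha<\mu$ is an initial segment of size less than $\mu$, hence of order type less than $\mu$; so $V_\mu$ is an initial segment of order type at most $\mu$, and it has size $\mu$. By elementarity, $i(e)[\lambda]=V_\lambda^M$. Now $e\in M$, as $e$ is a subset of $M$ of size $\kappa$. For $\xi<\lambda$ we have $\ell(\xi)=\xi<i(\kappa)=\ell(k(\kappa))$,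 so $\xi<k(\kappa)=\mathrm{dom}(k(e))$ and $i(e)(\xi)=\ell(k(e))(\ell(\xi))=\ell(k(e)(\xi))\in\mathrm{ran}(\ell)$. So $V_\lambda^M\subseteq\mathrm{ran}(\ell)$, and as $V_\lambda^M$ is transitive, $V_\lambda^M\subseteq N'$.

\emph{The critical point of $k$ is $\kappa$.} For $\xi<\kappa$, $\xi\le k(\xi)\le\ell(k(\xi))=i(\xi)=\xi$. If $k(\kappa)=\kappa$, then $i(\kappa)=\ell(k(\kappa))=\ell(\kappa)=\kappa$, which is false.

\emph{The value of the function.} We have $i(f)\restriction\kappa=f$ and $\kappa<k(\kappa)$, so
\[k(i(f))(\kappa)=k(f)(\kappa)\le\ell(k(f)(\kappa))=i(f)(\kappa)<\lambda.\]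

Thus, in $M$, there are $\alpha<i(\kappa)$ with $i(f)[\alpha]\subseteq\alpha$ (namely $\alpha=\kappa$) and an extender (namely $E$) whose ultrapower of the universe is well-founded and whose ultrapower embedding $k$ has critical point $\alpha$ and satisfies $V_{k(i(f))(\alpha)}\subseteq\mathrm{Ult}$. By elementarity of $i$, the corresponding statement holds in $V$ for $\kappa$ and $f$. So $\kappa$ is Woodin.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
Let $\delta$ be the least Woodin cardinal, which is inaccessible, and let $A=\emptyset$. If some $\kappa<\delta$ were $<\!\delta$-supercompact for $\emptyset$, then, using $\theta=2^\kappa<\delta$, Lemma \ref{lem:scwoodin} would make $\kappa$ a Woodin cardinal below $\delta$. So Theorem \ref{thm:A} applies.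
\end{proof}

Explicitly, the iteration first adds a Cohen real, and then forces with $\mathrm{Col}(\kappa,\theta(\kappa))$ at each $V$-inaccessible $\kappa<\delta$ which is still regular, where $\theta(\kappa)$ is the least infinite $\theta>\kappa$ with $\theta=|V_\theta|$ such that $\kappa$ is not $\theta$-supercompact for $\emptyset$.

\section{Classification}\label{sec:C}

We prove Theorem \ref{thm:C}. Besides Brooke-Taylor's theorem we use Kunen's theorem that there is no nontrivial elementary embedding $V_{\eta+2}\to V_{\eta+2}$.

\subsection*{(d)$\Rightarrow$(a)}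

Let $\vec{\mathcal M}=\langle\mathcal M_\alpha:\alpha<\delta\rangle$ be a one-to-one enumeration of structures in $V_\delta$ of signature $\Sigma\in V_\delta$, and let $\rho<\delta$ be an ordinal above the rank of the transitive closure of $\Sigma$. A single predicate must control both the structures and the signature: let
\[A=\{\langle0,\alpha,\mathcal M_\alpha\rangle:\alpha<\delta\}\cup\{\langle1,\rho\rangle\},\]
with pairs and triples coded so that the two kinds are distinguishable. Let $\kappa$ be $<\!\delta$-supercompact for $A$. Take an infinite $\theta=|V_\theta|<\delta$ above $\kappa$, $\rho$ and $\mathrm{rank}(\mathcal M_\kappa)$, and let $i:V\to M$ witness that $\kappa$ is $\theta$-supercompact for $A$.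

As $\langle1,\rho\rangle\in A\cap V_\theta\subseteq i(A)$, and $\langle1,i(\rho)\rangle$ is the only element of this kind in $i(A)$, we get $i(\rho)=\rho$. Then $\rho<\kappa$, since otherwise $i(\rho)\ge i(\kappa)>\theta>\rho$. Hence $i$ fixes $\Sigma$ and its elements. Likewise $\langle0,\kappa,\mathcal M_\kappa\rangle\in i(A)$, so $i(\vec{\mathcal M})_\kappa=\mathcal M_\kappa$. Now
\[i\restriction\mathcal M_\kappa:\mathcal M_\kappa\to i(\mathcal M_\kappa)=i(\vec{\mathcal M})_{i(\kappa)}\]
is elementary, and it lies in $M$ because $|\mathcal M_\kappa|\le\theta$. So $M$ satisfies: there is $\alpha<i(\kappa)$, namely $\kappa$, with an elementary embedding $i(\vec{\mathcal M})_\alpha\to i(\vec{\mathcal M})_{i(\kappa)}$. By elementarity of $i$ there are $\alpha<\kappa$ and an elementary embedding $\mathcal M_\alpha\to\mathcal M_\kappa$, and $\mathcal M_\alpha\ne\mathcal M_\kappa$.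

\subsection*{(a)$\Rightarrow$(d)}

Suppose $\delta$ is Vop\v{e}nka but (d) fails for $A$. Let $\theta(\cdot)$ be the function from Section \ref{sec:iter}, and let
\[C=\{\alpha<\delta:\alpha>0\text{ is a limit ordinal and }\theta(\xi)<\alpha\text{ for all }\xi<\alpha\},\]
a club in $\delta$. Each $\alpha\in C$ is a limit of infinite cardinals $\nu=|V_\nu|$, so it is an uncountable strong limit cardinal. For $\alpha\in C$ let $\gamma_\alpha=\min(C\setminus(\alpha+1))$ and
\[\mathcal M_\alpha=\langle V_{\gamma_\alpha},\in,\alpha,A\cap V_{\gamma_\alpha},C\cap\gamma_\alpha\rangle,\]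
with $\alpha$ as a constant. By (a) there are $\alpha\ne\beta$ in $C$ and an elementary $\varepsilon:\mathcal M_\alpha\to\mathcal M_\beta$. As $\varepsilon(\alpha)=\beta\ne\alpha$ and $\varepsilon$ never decreases ordinals, $\alpha<\beta$, and $\varepsilon$ has a critical point $\kappa$ with $\omega<\kappa\le\alpha$. Moreover $\kappa$ is regular: if $u:\nu\to\kappa$ were cofinal with $\nu<\kappa$, then $\varepsilon(u)=u$, although $\varepsilon(u)$ is cofinal in $\varepsilon(\kappa)>\kappa$.

We want to derive from $\varepsilon$ that $\kappa$ is $\theta(\kappa)$-supercompact for $A$. For this we need $\theta(\kappa)<\varepsilon(\kappa)$, and this is why $C$ was put into the structures.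

\emph{Claim: $\kappa\in C$.} Suppose not. Let $\rho=\sup(C\cap\kappa)$, where $\rho=0$ if $C\cap\kappa=\emptyset$. As $C$ is closed and $\kappa\notin C$, we have $\rho<\kappa$, so $\varepsilon(\rho)=\rho$. Let $\rho'=\min\{\nu\in C:\nu>\rho\}$. Then $\rho'>\kappa$. Also $\rho'\le\alpha<\gamma_\alpha$, because $\alpha\in C$ and $\rho<\kappa\le\alpha$; and $\alpha<\beta<\gamma_\beta$. So $\rho'$ is defined in $\mathcal M_\alpha$ and in $\mathcal M_\beta$ in the same way from $\rho$ and the predicate for $C$, and hence $\varepsilon(\rho')=\rho'$. As $\gamma_\alpha,\gamma_\beta$ are limit ordinals, $\varepsilon\restriction V_{\rho'+2}:V_{\rho'+2}\to V_{\rho'+2}$ is elementary. It moves $\kappa$, contradicting Kunen's theorem. This proves the claim.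

By the claim, $\varepsilon(\kappa)\in C$, so $\theta:=\theta(\kappa)<\varepsilon(\kappa)$, as $\kappa<\varepsilon(\kappa)$. Similarly $\theta<\gamma_\alpha$, since $\kappa<\gamma_\alpha\in C$. Let $Z=P_\kappa\theta\in V_{\gamma_\alpha}$. Since $\gamma_\alpha$ and $\gamma_\beta$ are limit ordinals, $V_{\gamma_\alpha}$ and $V_{\gamma_\beta}$ compute these sets correctly, so $\varepsilon(Z)=P_{\varepsilon(\kappa)}\varepsilon(\theta)$. As $\varepsilon(\kappa)\in C$ is a cardinal above $\theta$, $\varepsilon[\theta]\in\varepsilon(Z)$. The set $U=\{X\subseteq Z:\varepsilon[\theta]\in\varepsilon(X)\}$ is in $V$, because $\varepsilon$ is. Finally, for $A^*=A\cap V_{\gamma_\beta}$ we have $A^*\cap V_\theta=A\cap V_\theta$, as $\theta<\gamma_\alpha\le\beta<\gamma_\beta$. So Corollary \ref{cor:read}, with $\mu=\gamma_\alpha$, $Y=V_{\gamma_\beta}$ and $V$ itself as the outer model, shows that $\kappa$ is $\theta(\kappa)$-supercompact for $A$, a contradiction.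

\subsection*{The remaining implications}

(a)$\Rightarrow$(b) is Brooke-Taylor's theorem.

(b)$\Rightarrow$(c). After an admissible iteration, $\delta$ is Vop\v{e}nka by (b), so (d) holds in the extension, by (a)$\Rightarrow$(d) applied there. Hence it suffices to see that (d) implies Woodinness. Let $\kappa$ be $<\!\delta$-supercompact for $A\subseteq V_\delta$, let $\lambda<\delta$, and take an infinite $\theta=|V_\theta|$ with $\max(\kappa,\lambda)<\theta<\delta$ and a witness $i:V\to M$ for $\theta$. Then $V_\lambda\subseteq V_\theta\subseteq M$ by Section \ref{sec:prelim}, $i(\kappa)>\theta>\lambda$, and $i(A)\cap V_\lambda=A\cap V_\lambda$. So $\delta$ is Woodin by (K).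

(c)$\Rightarrow$(d) is the contrapositive of Theorem \ref{thm:A}. This completes the proof of Theorem \ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{Dimopoulos}
Stamatis Dimopoulos, \emph{Woodin cardinals and forcing}, arXiv:1711.02962 (2017).

\bibitem{Kanamori}
Kanamori, \emph{The Higher Infinite}.

\end{thebibliography}

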